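\title{Leading coefficients of Kazhdan--Lusztig polynomials\\ at distinguished involutions}

\begin{abstract}
Let $W$ be a Weyl group or an affine Weyl group, let $a$ be Lusztig's $a$-function, and let $\delta(z)$ be the degree of the Kazhdan--Lusztig polynomial $P_{e,z}$. The integer $l(z)-a(z)-2\delta(z)$ is nonnegative, and it vanishes exactly at the distinguished involutions. We prove a conjecture of Lusztig: this integer equals $1$ if and only if $\tilde\mu(z,d)\neq0$ for some distinguished involution $d$ in the two-sided cell of $z$. A computation in the asymptotic ring $J_c$ of a two-sided cell $c$ reduces the conjecture to the positivity of a trace form on $J_c$. We measure the possible failure of positivity by outer derivations in the category of Soergel bimodules modulo lower cells. The relative hard Lefschetz theorem shows that their dimensions are the coefficients of a central element of $J_c$, and this element vanishes because it vanishes at one well-chosen distinguished involution.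
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Kazhdan--Lusztig data}

Throughout, $(W,S)$ is a finite direct product of irreducible finite Weyl groups and irreducible affine Weyl groups; a \emph{finite Weyl group} is one in which all factors are finite. We write $l$ for the length, $\le$ for the Bruhat order and $e$ for the neutral element, and $\mathbb N=\{0,1,2,\dots\}$.

Let $\mathcal A=\mathbb Z[v,v^{-1}]$ and $q=v^2$. The Hecke algebra $H$ is the free $\mathcal A$-module with basis $T_w$ $(w\in W)$ and multiplication determined by $T_xT_y=T_{xy}$ if $l(xy)=l(x)+l(y)$ and $T_s^2=(q-1)T_s+q$ for $s\in S$. Put $\tilde T_w=v^{-l(w)}T_w$. The Kazhdan--Lusztig element $C_w$ is the unique element fixed by the ring involution $v\mapsto v^{-1}$, $T_x\mapsto T_{x^{-1}}^{-1}$ that has the form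
\[
C_w=\sum_{y}p_{y,w}\tilde T_y,\qquad p_{w,w}=1,\qquad p_{y,w}\in v^{-1}\mathbb Z[v^{-1}]\ \text{ for } y\ne w .
\]
One has $p_{y,w}=0$ unless $y\le w$, and then $p_{y,w}=v^{l(y)-l(w)}P_{y,w}(v^2)$, where $P_{y,w}$ is the Kazhdan--Lusztig polynomial. For $y<w$ let $\mu(y,w)$ be the coefficient of $v^{-1}$ in $p_{y,w}$. It is the coefficient of $q^{(l(w)-l(y)-1)/2}$, the highest power allowed, in $P_{y,w}$, and it is $0$ when $l(w)-l(y)$ is even. Set $\tilde\mu(y,w)=\mu(y,w)$ if $y<w$, $\tilde\mu(y,w)=\mu(w,y)$ if $w<y$, and $\tilde\mu(y,w)=0$ otherwise. These numbers control multiplication by the generators $C_s=\tilde T_s+v^{-1}$: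
\begin{equation}\label{eq:KLrule}
C_xC_s=\begin{cases}(v+v^{-1})C_x&\text{if }xs<x,\\[2pt] C_{xs}+\sum_{z<x,\ zs<z}\mu(z,x)\,C_z&\text{if }xs>x.\end{cases}
\end{equation}

Write $C_xC_y=\sum_zh_{x,y,z}C_z$. The Laurent polynomials $h_{x,y,z}$ are invariant under $v\mapsto v^{-1}$; they and the $p_{y,w}$ have coefficients in $\mathbb N$. The preorder $\le_L$ is generated by the relations $z\le_Ly$ for $h_{x,y,z}\ne0$, the preorder $\le_R$ by the relations $z\le_Rx$ for $h_{x,y,z}\neq0$, and $\le_{LR}$ by both. The classes of the associated equivalence relations $\sim_L,\sim_R,\sim_{LR}$ are the left, right and two-sided cells. Lusztig's $a$-function is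
\[
a(z)=\max_{x,y}\ \deg_v h_{x,y,z},
\]
which is finite for the groups considered here. We denote by $\gamma(x,y;z)$ and $\beta(x,y;z)$ the coefficients of $v^{a(z)}$ and $v^{a(z)-1}$ in $h_{x,y,z}$.

\subsection{The problem}

Let $\delta(z)$ be the degree and $\pi_z>0$ the leading coefficient of $P_{e,z}$, and put $\Delta(z)=l(z)-2\delta(z)$, so that $p_{e,z}=\pi_zv^{-\Delta(z)}+(\text{lower powers of }v)$. One identity ties $a$, $\Delta$ and $\tilde\mu$ together. Let $\tau:H\to\mathcal A$ be the linear form with $\tau(T_w)=\delta_{w,e}$. It satisfies $\tau(\tilde T_x\tilde T_y)=\delta_{x,y^{-1}}$, so it is a trace, and $\tau(C_z)=p_{e,z}$. Since $p_{w^{-1},y}=p_{w,y^{-1}}$, computing $\tau(C_xC_y)$ in two ways gives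
\begin{equation}\label{eq:tau}
\sum_{z}h_{x,y,z}\,p_{e,z}=\sum_wp_{w,x}\,p_{w,y^{-1}}=\delta_{x,y^{-1}}+\tilde\mu(x,y^{-1})\,v^{-1}+(\text{lower powers of }v).
\end{equation}
For the last equality, note that a term $p_{w,x}p_{w,y^{-1}}$ has degree at most $-2$ unless $w=x$ or $w=y^{-1}$. Nothing cancels on the left of \eqref{eq:tau}, so each product $h_{x,y,z}p_{e,z}$ has degree at most $0$. This is Lusztig's inequality $a(z)\le\Delta(z)$. For $i\ge0$ put
\[
\mathcal D_i=\{z\in W:\ l(z)-a(z)-2\delta(z)=i\}.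
\]
The elements of $\mathcal D_0$ are the \emph{distinguished involutions}. Only they can contribute to the constant term of \eqref{eq:tau}, and only $\mathcal D_0$ and $\mathcal D_1$ can contribute to the coefficient of $v^{-1}$. So $\mathcal D_1$ should be visible in the function $\tilde\mu$. To see how, take for $y$ a distinguished involution $d$ in the left cell of $x$. Then $h_{x,d,x}=v^{a(x)}+\cdots$ (see (L5) below), and if $x\in\mathcal D_1$ the single term $z=x$ contributes $\pi_x>0$ to $\tilde\mu(x,d)$. The natural guess is that this is the only way in which $\tilde\mu(x,d)$ can be nonzero inside a two-sided cell. The guess is not obvious, because $v^{-1}$ has a second source on the left of \eqref{eq:tau}: a subleading coefficient $\beta(x,d;d')$ times the leading term of $p_{e,d'}$ with $d'\in\mathcal D_0$.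

\begin{example}\label{ex:A2}
Let $W$ be of type $A_2$ with $S=\{s,t\}$. All $P_{y,w}$ with $y\le w$ equal $1$, so $\Delta=l$. From $C_sC_t=C_{st}$, $C_{st}C_s=C_{sts}+C_s$ and the same formulas with $s,t$ exchanged, the elements $s,t,st,ts$ lie in one two-sided cell. The function $a$ is constant on it (see (L3)) and equals $1$, because $C_s^2=(v+v^{-1})C_s$ and $a(s)\le\Delta(s)=1$. Also $a(e)=0$, and $a(sts)=3$ because $C_{sts}^2=(v^3+2v+2v^{-1}+v^{-3})C_{sts}$. Hence $\mathcal D_0=\{e,s,t,sts\}$ and $\mathcal D_1=\{st,ts\}$. The pairs in a common two-sided cell with $\tilde\mu\neq0$ are the four pairs formed by an element of $\{s,t\}$ and an element of $\{st,ts\}$, as the guess predicts. The restriction to one two-sided cell is needed: $\tilde\mu(s,e)=1$ and $e\in\mathcal D_0$, but $s\notin\mathcal D_1$.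
\end{example}

The guess is a conjecture of Lusztig from 1987, which we take from \cite{Wang}: \emph{an element $z$ lies in $\mathcal D_1$ if and only if there is $d\in\mathcal D_0$ with $z\sim_{LR}d$ and $\tilde\mu(z,d)\ne0$.} The following cases are known: the ``only if'' direction (Shi); the ``if'' direction when $z\not\sim_Lz^{-1}$ (Springer); Weyl groups, when the complex representation afforded by the two-sided cell of $z$ does not contain the irreducible representation of degree $512$ of type $E_7$ or of degree $4096$ of type $E_8$ (Lusztig); affine Weyl groups of type $\tilde A_n$ (Xi). We do not use these results.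

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $z\in W$. Then $z\in\mathcal D_1$ if and only if there is $d\in\mathcal D_0$ with $z\sim_{LR}d$ and $\tilde\mu(z,d)\neq0$.
\end{theorem}

The proof gives a formula for $\tilde\mu$ on a two-sided cell $c$. Let $J_c$ be Lusztig's based ring, the free abelian group on symbols $t_x$ $(x\in c)$ with product $t_xt_y=\sum_{z\in c}\gamma(x,y;z)t_z$, and let $\tau_0:J_c\to\mathbb Z$ be the linear form with $\tau_0(t_x)=1$ for $x\in\mathcal D_0$ and $\tau_0(t_x)=0$ otherwise. Put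
\[
g(z)=\pi_z\ \text{ if }z\in\mathcal D_1,\qquad g(z)=0\ \text{ otherwise},
\]
and let $[\,\cdot\,]$ be $1$ or $0$ according as the enclosed statement is true or false.

\begin{theorem}\label{thm:B}
Let $c$ be a two-sided cell. There are an element $N=\sum_{x\in c}n_xt_x\in J_c$ with $n_x=n_{x^{-1}}\ge0$ and a linear form $k:J_c\to\mathbb Z$ with $k(jj')=k(j'j)$ and $k(t_x)\ge0$ for all $x\in c$, such that $g(x)=n_x+k(t_x)$ for $x\in c$ and
\[
\tilde\mu(y,z)=\tau_0(t_{y^{-1}}t_zN)+\tau_0(t_zt_{y^{-1}}N)+k(t_zt_{y^{-1}})\qquad(y,z\in c).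
\]
For $d\in\mathcal D_0\cap c$ and $z\in c$,
\[
\tilde\mu(z,d)=[z\sim_Ld]\,g(z)+[z\sim_Rd]\,n_z .
\]
Hence, for $z\in\mathcal D_1$ and $d\in\mathcal D_0$ with $z\sim_Ld$, one has $\tilde\mu(z,d)=\pi_z$ if $z\not\sim_Lz^{-1}$, and $\pi_z\le\tilde\mu(z,d)\le2\pi_z$ if $z\sim_Lz^{-1}$. If $W$ is a finite Weyl group, then $k=0$, and $\tilde\mu(z,d)=2g(z)$ whenever $z\sim_Ld\sim_Rz$.
\end{theorem}

The proof has three parts. Section~\ref{sec:num} extracts the coefficient of $v^{-1}$ from \eqref{eq:tau} and reduces both theorems to the inequality $n_w\le g(w)$ for $w\sim_Ld\sim_Rw$. Sections~\ref{sec:soergel} and~\ref{sec:der} realize $g(w)$ and $n_w$ as dimensions of spaces of morphisms between Soergel bimodules, construct a linear map from the first space to the second, and show that it is onto for all $d$ in the cell as soon as the numbers $n_w$ vanish for one $d$. Section~\ref{sec:good} finds such a $d$ in every two-sided cell. The first two parts use only the formal properties (L1)--(L6) and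 (S1)--(S4) recalled below; the classification of Weyl groups enters only in the third.

\section{Cells and the ring $J_c$}\label{sec:cells}

The map $C_w\mapsto C_{w^{-1}}$ is an anti-automorphism of $H$. Hence $h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}}$, and $x\sim_Ly$ if and only if $x^{-1}\sim_Ry^{-1}$.

\smallskip\noindent\emph{Parity.} Let $\epsilon$ be the substitution $v\mapsto-v$. The defining relations of $H$ involve only $q$, so there is an $\epsilon$-semilinear ring automorphism $\hat\epsilon$ of $H$ fixing every $T_w$. It maps $C_w=v^{-l(w)}\sum_yP_{y,w}(q)T_y$ to $(-1)^{l(w)}C_w$. Applying it to $C_xC_y$ gives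
\begin{equation}\label{eq:parity}
h_{x,y,z}\in v^{\,l(x)+l(y)+l(z)}\,\mathbb Z[v^{2},v^{-2}].
\end{equation}

We use the following results of Lusztig \cite{LuCells}, \cite[Ch.~14--18]{LuBook}, which are among or follow from the properties P1--P15 of \cite{LuBook}. They pass to direct products because $h$, $p$ and $\gamma$ are multiplicative, $a$ is additive, and cells are products of cells.

\begin{itemize}
\item[(L1)] $p_{e,z}\in v^{-a(z)}\mathbb Z[v^{-1}]$, and the coefficient of $v^{-a(z)}$ is $1$ if $z\in\mathcal D_0$ and $0$ otherwise. If $d\in\mathcal D_0$ then $d=d^{-1}$.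
\item[(L2)] If $\gamma(x,y;z)\ne0$ then $x\sim_Ly^{-1}$, $y\sim_Lz$ and $x\sim_Rz$. Also $x\sim_{LR}x^{-1}$ for all $x$.
\item[(L3)] If $w\le_{LR}x$ then $a(w)\ge a(x)$. If $w\le_*x$ and $a(w)=a(x)$ then $w\sim_*x$, for $*=L,R,LR$.
\item[(L4)] Each left cell contains exactly one element of $\mathcal D_0$, and $\mathcal D_0$ is finite.
\item[(L5)] $J_c$ is an associative ring with unit $1=\sum_{d\in\mathcal D_0\cap c}t_d$. For $d\in\mathcal D_0\cap c$ one has $t_yt_d=[y\sim_Ld]\,t_y$ and $t_dt_y=[y\sim_Rd]\,t_y$. Further, $\tau_0(t_xt_y)=\delta_{x,y^{-1}}$, and $t_x^\flat=t_{x^{-1}}$ defines an anti-automorphism $\flat$ of $J_c$.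
\item[(L6)] For $x\in W$, $y\in c$ put $C_x*t_y=\sum_{z\in c}h_{x,y,z}t_z$ and $t_y*C_x=\sum_{z\in c}h_{y,x,z}t_z$. This makes $\mathcal A\otimes J_c$ a left and a right $H$-module, and $C_x*(jj')=(C_x*j)j'$, $(jj')*C_x=j(j'*C_x)$ for $j,j'\in J_c$. (Take top coefficients in P15.)
\item[(L7)] For $I\subset S$, the $a$-function of the standard parabolic subgroup $W_I$ is the restriction of that of $W$.
\item[(L8)] Every two-sided cell of an irreducible affine Weyl group meets a finite standard parabolic subgroup \cite[Theorem~4.8]{LuIV}.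
\end{itemize}

If (L8) is formulated for an extended group $\Omega\ltimes W$, it follows for $W$. Indeed, for $x,y\in W$ the relation $x\le_{LR}y$ in $\Omega\ltimes W$ means $x\le_{LR}\omega y\omega^{-1}$ in $W$ for some $\omega\in\Omega$. If $x,y$ are equivalent in $\Omega\ltimes W$, then $x\le_{LR}\omega y\omega^{-1}\le_{LR}\alpha x\alpha^{-1}$ in $W$ for some $\omega,\alpha\in\Omega$. As $\Omega$ acts on $W$ through a finite group, the chain $x\le_{LR}\alpha x\alpha^{-1}\le_{LR}\alpha^2x\alpha^{-2}\le_{LR}\cdots$ returns to $x$, so $x\sim_{LR}\omega y\omega^{-1}$ in $W$. If $x\in W_I$, the cell of $y$ therefore meets $\omega^{-1}W_I\omega$, which is again a standard parabolic subgroup.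

We record some consequences. By (L5), $\tau_0(jj')=\tau_0(j'j)$, $\tau_0(j^\flat)=\tau_0(j)$, and the coefficient of $t_z$ in $j\in J_c$ is $\tau_0(jt_{z^{-1}})$. By (L6), the map
\[
\varphi_c:H\to\mathcal A\otimes J_c,\qquad\varphi_c(h)=h*1,\qquad\varphi_c(C_x)=\sum_{d\in\mathcal D_0\cap c}\ \sum_{z\in c}h_{x,d,z}\,t_z,
\]
is a ring homomorphism: $(hh')*1=h*\bigl(1\cdot(h'*1)\bigr)=(h*1)(h'*1)$. If $x\notin c$, then $\gamma(x,d;z)=0$ for $z\in c$ by (L2), so the coefficients of $\varphi_c(C_x)$ have degree at most $a(c)-1$, where $a(c)$ is the value of $a$ on $c$.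

\smallskip
\emph{From now until the end of Section~\ref{sec:der} we fix a two-sided cell $c$ and put $a=a(c)$; the letters $d,d',d_0,d_1,d_2$ denote elements of $\mathcal D_0\cap c$.} For $w\in c$ the number $g(w)$ is the coefficient of $v^{-a-1}$ in $p_{e,w}$; for $w\in\mathcal D_0$ this coefficient vanishes because all powers of $v$ in $p_{e,w}$ have the same parity. We extend $g$ linearly to $J_c$. Since $p_{e,w}=p_{e,w^{-1}}$, we have $g(j^\flat)=g(j)$. Put
\[
c_{d_1,d_2}=\{y\in c:\ y\sim_Rd_1,\ y\sim_Ld_2\},\qquad c_d=c_{d,d}.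
\]
By (L4) and its mirror image for right cells these sets partition $c$; by (L5) the $t_y$ with $y\in c_{d_1,d_2}$ form a basis of $t_{d_1}J_ct_{d_2}$; and inversion maps $c_{d_1,d_2}$ onto $c_{d_2,d_1}$.

\begin{lemma}\label{lem:nonempty}
Each set $c_{d_1,d_2}$ is nonempty.
\end{lemma}

\begin{proof}
Since $d_1\le_{LR}d_2$ and the $h_{x,y,z}$ have nonnegative coefficients, $C_{d_1}$ occurs in some product $C_{x_1}\cdots C_{x_m}C_{d_2}C_{y_1}\cdots C_{y_n}$. So there is $w$ such that $C_w$ occurs in $C_{x_1}\cdots C_{x_m}C_{d_2}$ and $C_{d_1}$ occurs in $C_wC_{y_1}\cdots C_{y_n}$. Then $d_1\le_Rw\le_Ld_2$, so $w\in c$, and (L3) gives $w\sim_Rd_1$, $w\sim_Ld_2$.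
\end{proof}

\section{The coefficient of $v^{-1}$}\label{sec:num}

We want to express the coefficient of $v^{-1}$ on the left of \eqref{eq:tau} inside $J_c$. The terms $\gamma(x,y;z)$ stay in $c$ by (L2). For the terms $\beta(x,y;z)$ we first rule out $z\notin c$, and then show that one element of $J_c$ encodes all of them.

\begin{lemma}\label{lem:outside}
If $x,y\in c$ and $z\notin c$, then $\beta(x,y;z)=0$.
\end{lemma}

\begin{proof}
Let $c'$ be the two-sided cell of $z$ and $a'=a(z)$. As $x,y\notin c'$, the coefficients of $\varphi_{c'}(C_xC_y)=\varphi_{c'}(C_x)\varphi_{c'}(C_y)$ have degree at most $2a'-2$. On the other hand $\varphi_{c'}(C_xC_y)=\sum_wh_{x,y,w}\varphi_{c'}(C_w)$, with no cancellation. The coefficient of $t_z$ in $\varphi_{c'}(C_z)$ has degree $a'$, because $\gamma(z,d'';z)=1$ for the element $d''\in\mathcal D_0$ with $d''\sim_Lz$. So $\deg h_{x,y,z}+a'\le2a'-2$.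
\end{proof}

Define
\[
n_w=\sum_{d,d'}\beta(d,d';w),\qquad N=\sum_{w\in c}n_wt_w,\qquad u=\sum_{d,d'}\sum_{z\in c}h_{d',d,z}\,t_z .
\]
The sums are finite by (L4). The coefficient of $v^a$ in $u$ is $\sum_{d,d'}t_{d'}t_d=1$, so $u=v^a\cdot1+v^{a-1}N+(\text{lower powers of }v)$.

\begin{lemma}\label{lem:N}
For $x,y\in c$ one has $\varphi_c(C_x)=t_xu$ and
\[
\sum_{z\in c}h_{x,y,z}t_z=t_x\,u\,t_y,\qquad\sum_{z\in c}\beta(x,y;z)t_z=t_xNt_y .
\]
Moreover $n_w=n_{w^{-1}}\ge0$, and $n_w=\beta(d,d;w)$ for $w\in c_d$.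
\end{lemma}

\begin{proof}
For $x\in c$ the elements $C_x*t_d$ and $t_x*C_d$ are both equal to $\sum_{z\in c}h_{x,d,z}t_z$. By (L6),
\[
C_x*1=\sum_dt_x*C_d=\sum_dt_x\,(1*C_d)=t_xu,\qquad C_x*t_y=(C_x*1)\,t_y=t_xut_y .
\]
The formula for $\beta$ is the coefficient of $v^{a-1}$. The symmetry of $n_w$ follows from $h_{d,d',w}=h_{d',d,w^{-1}}$. If $h_{d',d'',w}\neq0$ with $w\in c$ and $d',d''\in\mathcal D_0\cap c$, then $w\sim_Rd'$ and $w\sim_Ld''$ by (L3); for $w\in c_d$ this forces $d'=d''=d$.
\end{proof}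

Define linear forms on $J_c$ by
\[
\nu(j)=\tau_0(jN),\qquad k=g-\nu .
\]
Then $\nu(t_x)=n_{x^{-1}}=n_x$, so $g(x)=n_x+k(t_x)$. Since $N^\flat=N$, we have $\nu(j^\flat)=\tau_0\bigl((Nj)^\flat\bigr)=\tau_0(Nj)=\nu(j)$.

\begin{proposition}\label{prop:mu}
For $y,z\in c$,
\[
\tilde\mu(y,z)=g(t_zt_{y^{-1}})+\tau_0(t_zNt_{y^{-1}})=g(t_zt_{y^{-1}})+\nu(t_{y^{-1}}t_z).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:tau}, $\tilde\mu(y,z)$ is the coefficient of $v^{-1}$ in $\sum_wh_{z,y^{-1},w}\,p_{e,w}$. Here $h_{z,y^{-1},w}$ has degree at most $a(w)$ and $p_{e,w}$ has degree at most $-a(w)$. So the term $w$ contributes $\gamma(z,y^{-1};w)$ times the coefficient of $v^{-a(w)-1}$ in $p_{e,w}$, plus $\beta(z,y^{-1};w)$ times the coefficient of $v^{-a(w)}$. In the contributions of the first kind only $w\in c$ occur, by (L2), and their sum is $g(t_zt_{y^{-1}})$. In those of the second kind only $w\in\mathcal D_0\cap c$ occur, by (L1) and Lemma~\ref{lem:outside}, and their sum is $\tau_0(t_zNt_{y^{-1}})$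 by Lemma~\ref{lem:N}.
\end{proof}

The left side is unchanged when $y,z$ are replaced by their inverses, while the right side is not visibly so. The resulting symmetry is the trace property of $k$.

\begin{lemma}\label{lem:trace}
One has $k(jj')=k(j'j)$ for $j,j'\in J_c$, and $k(t_x)=0$ unless $x\in c_d$ for some $d$. For $y,z\in c$,
\[
\tilde\mu(y,z)=\nu(t_{y^{-1}}t_z)+\nu(t_zt_{y^{-1}})+k(t_zt_{y^{-1}}).
\]
\end{lemma}

\begin{proof}
Proposition~\ref{prop:mu} for the pair $(y^{-1},z^{-1})$ gives $\tilde\mu(y,z)=g(t_{z^{-1}}t_y)+\nu(t_yt_{z^{-1}})$, and invariance under $\flat$ turns this into $g(t_{y^{-1}}t_z)+\nu(t_zt_{y^{-1}})$. Comparing with Proposition~\ref{prop:mu} for $(y,z)$ gives $k(t_zt_{y^{-1}})=k(t_{y^{-1}}t_z)$. For $x\in c_{d_1,d_2}$ with $d_1\ne d_2$ we get $k(t_x)=k(t_{d_1}t_x)=k(t_xt_{d_1})=0$. The last formula is Proposition~\ref{prop:mu} with $g=\nu+k$.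
\end{proof}

\begin{corollary}\label{cor:reduction}
For $z\in c$ one has $\tilde\mu(z,d)=[z\sim_Ld]\,g(z)+[z\sim_Rd]\,n_z$. If $k(t_x)\ge0$ for all $x\in c$, then Theorem~\ref{thm:A} holds for all $z\in c$.
\end{corollary}

\begin{proof}
Take $y=d$ in Proposition~\ref{prop:mu} and use (L5). If $z\in\mathcal D_1\cap c$, take $d\sim_Lz$; then $\tilde\mu(z,d)\ge g(z)>0$. Conversely, if $\tilde\mu(z,d)\ne0$, then $g(z)>0$ or $n_z>0$, and in the second case $g(z)=n_z+k(t_z)>0$ as well.
\end{proof}

In Example~\ref{ex:A2}, $C_s^2=(v+v^{-1})C_s$ and $C_sC_t=C_{st}$ give $N=t_{st}+t_{ts}$. As $st\in c_{s,t}$, the value $\tilde\mu(st,t)=1$ is $g(st)$, the value $\tilde\mu(st,s)=1$ is $n_{st}$, and $k=0$. The next example shows that $k$ can be nonzero.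

\begin{example}\label{ex:A2tilde}
Let $W$ be of type $\tilde A_2$ with $S=\{s_0,s_1,s_2\}$, write $C_i=C_{s_i}$, and let $w=s_0s_1s_2s_0$, a reduced word. By \eqref{eq:KLrule}, $C_0C_1C_2=C_{s_0s_1s_2}$ and $C_0C_1C_2C_0=C_w$: the only $z<s_0s_1s_2$ with $zs_0<z$ is $s_0$, and $\mu(s_0,s_0s_1s_2)=0$ by parity. Since $\tau$ is a trace,
\[
p_{e,w}=\tau(C_0C_0C_1C_2)=(v+v^{-1})v^{-3}=v^{-2}+v^{-4},
\]
so $\Delta(w)=2$. Now $a(w)\ge a(s_0)=1$ by (L3), and $a(w)=2$ would give $w\in\mathcal D_0$, which is impossible as $w\ne w^{-1}$. So $a(w)=1$, $w\in\mathcal D_1$, $g(w)=1$, and $w\in c_{s_0}$ by (L3). As $C_0^2=(v+v^{-1})C_0$, we have $n_w=0$ and $k(t_w)=1$. In agreement with Corollary~\ref{cor:reduction}, $\tilde\mu(w,s_0)$ is the coefficient $1$ of $v^{-1}$ in $\tau(C_wC_0)=(v+v^{-1})^2v^{-3}$.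
\end{example}

By Lemma~\ref{lem:trace} and Corollary~\ref{cor:reduction} it remains to prove
\begin{equation}\label{eq:goal}
n_w\le g(w)\qquad\text{for all }d\text{ and all }w\in c_d .
\end{equation}
For some $d$ this is vacuous.

\begin{definition}\label{def:good}
An element $d\in\mathcal D_0\cap c$ is \emph{good} if $\beta(d,d;w)=0$ for all $w\in c$. Since $h_{d,d,w}\ne0$ with $w\in c$ forces $w\in c_d$, this means that $n_w=0$ for all $w\in c_d$.
\end{definition}

Suppose that $d_0$ is good, so that $k=g\ge0$ on $c_{d_0}$. The main idea is to transport positivity from $d_0$ to another $d$ along an element $y\in c_{d_0,d}$. In the simplest situation $t_{y^{-1}}t_y=t_d$, and the trace property does this at once: for $w\in c_d$,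
\[
k(t_w)=k(t_wt_{y^{-1}}t_y)=k(t_yt_wt_{y^{-1}})\ge0,
\]
because $t_yt_wt_{y^{-1}}$ is a nonnegative combination of elements $t_x$ with $x\in c_{d_0}$. In general $t_{y^{-1}}t_y$ is $t_d$ plus further terms. For instance, in type $B_2$ the rule \eqref{eq:KLrule} shows that $\{s,st,sts\}$ and $\{t,ts,tst\}$ are contained in right cells, which are distinct by (L4); so $c_{s,t}=\{st\}$, and $C_{ts}C_{st}=(v+v^{-1})(C_{tst}+C_t)$ gives $t_{ts}t_{st}=t_t+t_{tst}$. In such a case the argument only shows that a sum of values of $k$ is nonnegative. The remedy is to replace the form $k$, whose sign is unknown, by an object that is nonnegative by construction and whose \emph{vanishing} implies \eqref{eq:goal}: vanishing of a sum of nonnegative terms does pass to each term. This object is a central element of $J_c$ whose coefficients are dimensions of vector spaces.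

\section{Soergel bimodules modulo lower cells}\label{sec:soergel}

\subsection{Recollections}

We use the theory of Soergel (2007) and Elias--Williamson \cite{EW1,EW2}, and we fix their reflection faithful real realization $\mathfrak h$ of $W$, with simple roots $\alpha_s\in\mathfrak h^*$ and coroots $\alpha_s^\vee\in\mathfrak h$. Let $R=\mathrm{Sym}(\mathfrak h^*)$ with $\deg\mathfrak h^*=2$. For graded $R$-bimodules we write $XY=X\otimes_RY$, $X(1)^i=X^{i+1}$ and $\mathrm{Hom}^i(X,Y)=\mathrm{Hom}(X,Y(i))$, the space of bimodule maps of degree $i$. Thus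
\begin{equation}\label{eq:shift}
\mathrm{Hom}^i(X(j),Y(j'))=\mathrm{Hom}^{i-j+j'}(X,Y).
\end{equation}
In particular the inclusion of a summand $X(j)$ of $Y$ is an element of $\mathrm{Hom}^{-j}(X,Y)$, and the projection onto it is an element of $\mathrm{Hom}^{j}(Y,X)$. Soergel bimodules are the direct summands of finite sums of shifts of products $B_{s_1}\cdots B_{s_n}$, where $B_s=R\otimes_{R^s}R(1)$. The indecomposable ones are the shifts of the self-dual bimodules $B_w$ $(w\in W)$, and $B_e=R$. We write $1_w$ for the identity of $B_w$, identify $RX=X=XR$, and use constantly the interchange law $(f\otimes1)(1\otimes f')=f\otimes f'=(1\otimes f')(f\otimes1)$.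

\begin{itemize}
\item[(S1)] The Krull--Schmidt property holds, and $B_xB_y\cong\bigoplus_{z,j}B_z(j)^{m_{z,j}}$ with $\sum_jm_{z,j}v^j=h_{x,y,z}$.
\item[(S2)] $\bigoplus_i\mathrm{Hom}^i(B_x,B_y)$ is graded free over $R$, and the number of generators of degree $i$ is the coefficient of $v^{-i}$ in $\sum_zp_{z,x}p_{z,y}$. Hence, by \eqref{eq:tau}, $\mathrm{Hom}^i(B_x,B_y)=0$ for $i<0$, $\dim\mathrm{Hom}^0(B_x,B_y)=\delta_{x,y}$ and $\dim\mathrm{Hom}^1(B_x,B_y)=\tilde\mu(x,y)$.
\item[(S3)] The functors $-\otimes B_y$ and $-\otimes B_{y^{-1}}$ are biadjoint, and so are $B_y\otimes-$ and $B_{y^{-1}}\otimes-$: for each $y$ there are maps of degree $0$, $\mathrm{coev}_y:R\to B_{y^{-1}}B_y$ and $\mathrm{ev}_y:B_yB_{y^{-1}}\to R$, with $(\mathrm{ev}_y\otimes1_y)(1_y\otimes\mathrm{coev}_y)=1_y$ and $(1_{y^{-1}}\otimes\mathrm{ev}_y)(\mathrm{coev}_y\otimes1_{y^{-1}})=1_{y^{-1}}$. Interchanging the left and right actions of $R$ is a tensor-reversing autoequivalence, the \emph{flip}, which sends $B_x$ to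 a bimodule isomorphic to $B_{x^{-1}}$.
\item[(S4)] (Relative hard Lefschetz \cite{EW2}.) Let $\rho\in\mathfrak h^*$ be dominant regular, that is, $\langle\rho,\alpha_s^\vee\rangle>0$ for all $s\in S$, and let $\hat\rho$ be the endomorphism $b\otimes b'\mapsto b\rho\otimes b'$ of degree $2$ of $B_xB_y$. Decompose $B_xB_y$ into summands $B_w(j)$. For $i\ge0$ the components of $\hat\rho^{\,i}$ from the summands $B_w(i)$ to the summands $B_w(-i)$ lie in $\mathrm{Hom}^0(B_w,B_w)=\mathbb R$, and the matrix formed by them is invertible for each $w$. (This says that $\hat\rho^{\,i}$ induces an isomorphism from the perverse cohomology $\mathcal H^{-i}(B_xB_y)$ to $\mathcal H^i(B_xB_y)$, where $B_w(j)$ lies in perverse degree $-j$.)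
\end{itemize}

By (S3), the map
\[
\mathrm{Hom}^i(XB_y,Y)\to\mathrm{Hom}^i(X,YB_{y^{-1}}),\qquad p\mapsto p^\sharp=(p\otimes1_{y^{-1}})(1_X\otimes\mathrm{coev}_{y^{-1}}),
\]
is bijective, with inverse $p_1\mapsto(1_Y\otimes\mathrm{ev}_{y^{-1}})(p_1\otimes1_y)$, and $\bigl(p(f\otimes1_y)\bigr)^\sharp=p^\sharp f$. Fix isomorphisms from the flip of $B_x$ to $B_{x^{-1}}$. The flip then assigns bijectively to a morphism $f:B_{x_1}\cdots B_{x_m}\to B_{y_1}\cdots B_{y_n}$ a morphism $f':B_{x_m^{-1}}\cdots B_{x_1^{-1}}\to B_{y_n^{-1}}\cdots B_{y_1^{-1}}$ of the same degree, with $(f_1f_2)'=f_1'f_2'$, $(f_1\otimes f_2)'=f_2'\otimes f_1'$ and $1_x'=1_{x^{-1}}$.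

\subsection{The quotient category}

The ring $J_c$ ignores the terms $C_w$ with $w\notin c$ in a product $C_xC_y$ with $x,y\in c$. The categorical counterpart is to kill the corresponding bimodules. Write $w\prec c$ if $w\le_{LR}x$ for $x\in c$ and $w\notin c$; then $a(w)\ge a+1$ by (L3). Let $\mathcal I$ consist of the morphisms that factor through a finite sum of shifts of bimodules $B_w$ with $w\prec c$, and put
\[
\mathcal Q^i(X,Y)=\mathrm{Hom}^i(X,Y)/\mathcal I^i(X,Y).
\]
If $w\prec c$ and $B_z(j)$ is a summand of $B_wB_x$ or $B_xB_w$, then $z\le_{LR}w$ and so $z\prec c$. Hence $\mathcal I$ is closed under composing and tensoring with arbitrary morphisms. So composition, $\otimes$ and the bijection $p\mapsto p^\sharp$ descend to the quotient category $\mathcal Q$. The flip descends too, since $w\prec c$ implies $w^{-1}\prec c$ by (L2). For $x,y\in c$, the object $B_xB_y$ is isomorphic in $\mathcal Q$ to the sum of its summands $B_w(j)$ with $w\in c$; these have $|j|\le a$, the multiplicity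 of $B_w(\pm a)$ is $\gamma(x,y;w)$, and that of $B_w(1-a)$ is $\beta(x,y;w)$.

The next lemma says that the quotient loses nothing in the degrees that carry $\tilde\mu$ and $g$, and that $J_c$ describes the morphisms of lowest degree.

\begin{lemma}\label{lem:Q}
Let $w,x,y,z,y_1,\dots,y_r\in c$.
\begin{itemize}
\item[(a)] $\mathcal Q^i(B_x,B_w)=\mathrm{Hom}^i(B_x,B_w)$ for $i\le1$. In particular $M(x,w):=\mathcal Q^1(B_x,B_w)$ has dimension $\tilde\mu(x,w)$.
\item[(b)] $\mathcal Q^i(R,B_w)=\mathrm{Hom}^i(R,B_w)$ for $i\le a+1$. This space is $0$ for $i<a$; for $i=a$ it has dimension $[w\in\mathcal D_0]$; and $G(w):=\mathcal Q^{a+1}(R,B_w)$ has dimension $g(w)$.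
\item[(c)] $\mathcal Q^i(B_{y_1}\cdots B_{y_r},B_z)=0$ for $i<-(r-1)a$, and for $i=-(r-1)a$ its dimension is the coefficient of $t_z$ in $t_{y_1}\cdots t_{y_r}$.
\item[(d)] For a fixed decomposition of $B_xB_y$, the inclusions of the summands $B_w(a)$ form a basis of $\mathcal Q^{-a}(B_w,B_xB_y)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A composite $B_x\to B_{w'}\to B_w$ of homogeneous maps with $w'\prec c$ vanishes unless both factors have degree at least $1$, by (S2).

(b) By (S2) the generators of $\bigoplus_i\mathrm{Hom}^i(R,B_{w'})$ are counted by $p_{e,w'}$, so by (L1) they have degree at least $a(w')$. A nonzero composite $R\to B_{w'}\to B_w$ with $w'\prec c$ therefore has degree at least $a(w')+1\ge a+2$. The dimensions follow from (L1) and the description of $g(w)$ as a coefficient of $p_{e,w}$; a generator of degree $a$ does not contribute in degree $a+1$ because $R^1=0$.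

(c) Decomposing one product at a time, $B_{y_1}\cdots B_{y_r}$ is isomorphic in $\mathcal Q$ to a sum of objects $B_w(j)$ with $w\in c$, $|j|\le(r-1)a$, and $B_w(-(r-1)a)$ occurs as often as $t_w$ occurs in $t_{y_1}\cdots t_{y_r}$. By \eqref{eq:shift} and (a), $\mathcal Q^i(B_w(j),B_z)=\mathcal Q^{i-j}(B_w,B_z)$ is $0$ for $i<j$ and has dimension $\delta_{w,z}$ for $i=j$.

(d) $\mathcal Q^{-a}(B_w,B_{w'}(j))=\mathcal Q^{j-a}(B_w,B_{w'})$ vanishes for $w'\in c$, $j\le a$, unless $j=a$ and $w'=w$.
\end{proof}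

For each $d$ fix a basis element $\eta_d$ of $\mathcal Q^a(R,B_d)$. Its flip is a nonzero multiple of $\eta_d$. We rescale the chosen isomorphism from the flip of $B_d$ to $B_d$ so that $\eta_d'=\eta_d$.

\subsection{The algebra $B_d$ and its modules}

The relation $t_yt_d=t_y$ lifts to a canonical morphism $B_yB_d\to B_y$, normalized by $\eta_d$.

\begin{lemma}\label{lem:units}
Let $y\in c_{d_1,d_2}$. There are unique elements $r_y\in\mathcal Q^{-a}(B_yB_{d_2},B_y)$ and $\ell_y\in\mathcal Q^{-a}(B_{d_1}B_y,B_y)$ with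
\[
r_y(1_y\otimes\eta_{d_2})=1_y,\qquad\ell_y(\eta_{d_1}\otimes1_y)=1_y,
\]
and they span these spaces. One has $r_y'=\ell_{y^{-1}}$, $\ell_y'=r_{y^{-1}}$, and $r_d=\ell_d$ for each $d$.
\end{lemma}

We write $m_d=r_d=\ell_d$.

\begin{proof}
Both spaces are one-dimensional by Lemma~\ref{lem:Q}(c), and $1_y\ne0$ in $\mathcal Q$, so uniqueness and spanning follow from existence. Decompose $B_{y^{-1}}B_y$ into summands $B_w(j)$, $w\in W$, before passing to the quotient. The component of $\mathrm{coev}_y$ in $B_w(j)$ lies in $\mathrm{Hom}^j(R,B_w)$. If it is nonzero then $j\ge a(w)$ by (S2) and (L1), while $j\le\deg h_{y^{-1},y,w}\le a(w)$. So $j=a(w)$, which forces $w\in\mathcal D_0$ by (L1) and $\gamma(y^{-1},y;w)\ne0$; then $w\sim_Ly$ by (L2) and $w=d_2$ by (L4). All nonzero components are thus multiples of $\eta_{d_2}$, and $\mathrm{coev}_y=\iota_0\eta_{d_2}$ for some $\iota_0\in\mathrm{Hom}^{-a}(B_{d_2},B_{y^{-1}}B_y)$. The map $r_y=(\mathrm{ev}_y\otimes1_y)(1_y\otimes\iota_0)$ has the required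 property by (S3).

Flipping the identity for $r_y$ gives $r_y'(\eta_{d_2}\otimes1_{y^{-1}})=1_{y^{-1}}$. As $y^{-1}$ runs over $c_{d_2,d_1}$, this proves the existence of the maps $\ell$ and shows $r_y'=\ell_{y^{-1}}$. Flipping the identity for $\ell_y$ gives $\ell_y'=r_{y^{-1}}$ by uniqueness. Finally $r_d=\lambda\ell_d$ for a scalar $\lambda$; composing with $(1_d\otimes\eta_d)\eta_d=\eta_d\otimes\eta_d=(\eta_d\otimes1_d)\eta_d$ gives $\eta_d=\lambda\eta_d$.
\end{proof}

In lowest degree every morphism is compatible with these maps.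

\begin{lemma}\label{lem:assoc}
Let $w,y,z\in c$ and $p\in\mathcal Q^{-a}(B_wB_y,B_z)$. Then
\begin{itemize}
\item[(a)] $p(1_w\otimes r_y)=r_z(p\otimes1_d)$ if $y\sim_Lz\sim_Ld$;
\item[(b)] $p(1_w\otimes\ell_y)=p(r_w\otimes1_y)$ if $w\sim_Ld\sim_Ry$;
\item[(c)] $p(\ell_w\otimes1_y)=\ell_z(1_d\otimes p)$ if $w\sim_Rz\sim_Rd$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Composition with $1_w\otimes1_y\otimes\eta_d$ defines a map $\mathcal Q^{-2a}(B_wB_yB_d,B_z)\to\mathcal Q^{-a}(B_wB_y,B_z)$. It sends $p(1_w\otimes r_y)$ to $p$, so it is onto. The two spaces have the same dimension by Lemma~\ref{lem:Q}(c) and $t_wt_yt_d=t_wt_y$, so it is bijective. It sends $r_z(p\otimes1_d)$ to $r_z(1_z\otimes\eta_d)p=p$ as well.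

(b) Composition with $1_w\otimes\eta_d\otimes1_y$ sends both sides to $p$, by Lemma~\ref{lem:units}; it is therefore onto, and bijective on $\mathcal Q^{-2a}(B_wB_dB_y,B_z)$ since $t_wt_dt_y=t_wt_y$.

(c) Composition with $\eta_d\otimes1_w\otimes1_y$ sends the left side to $p$ and the right side to $\ell_z(\eta_d\otimes1_z)p=p$; it is bijective on $\mathcal Q^{-2a}(B_dB_wB_y,B_z)$ since it is onto and $t_dt_wt_y=t_wt_y$.
\end{proof}

Part (a) with $p=m_d$ says that $m_d$ is associative, with $p=r_w$ (and $y=d$, $z=w$) that $r_w$ is a right action of $B_d$, and with $p=\ell_y$ that the left and right actions on $B_y$ commute; part (b) with $p=\ell_y$ says that $\ell_y$ is a left action. So $B_d$ is an algebra in $\mathcal Q$ with unit $\eta_d$, and $B_y$ is a $(B_{d_1},B_{d_2})$-bimodule for $y\in c_{d_1,d_2}$.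

The action map $r_y$ has the section $1_y\otimes\eta_d$, but this section is not $B_d$-linear. We need a linear one, which exhibits $B_y$ as a direct summand of the free module $B_yB_d$. This is the only place where (S4) is used.

\begin{lemma}\label{lem:section}
Let $y\in c$, $y\sim_Ld$. There is $\sigma\in\mathcal Q^a(B_y,B_yB_d)$ with $r_y\sigma=1_y$ and $\sigma r_y=(1_y\otimes m_d)(\sigma\otimes1_d)$.
\end{lemma}

\begin{proof}
We first find a linear map $B_y\to B_yB_d$ of degree $-a$, where linearity comes for free, and then raise its degree by $\hat\rho^{\,a}$. Fix a decomposition of $B_yB_d$ into indecomposable bimodules. For $w\in c$ the summand $B_w(\pm a)$ occurs $\gamma(y,d;w)=\delta_{w,y}$ times. Let $\iota\in\mathrm{Hom}^{-a}(B_y,B_yB_d)$ be the inclusion of $B_y(a)$ and $\pi\in\mathrm{Hom}^{-a}(B_yB_d,B_y)$ the projection onto $B_y(-a)$. Both are split and $1_y\neq0$ in $\mathcal Q$, so their images in $\mathcal Q$ are nonzero, and $\pi$ is a nonzero multiple of $r_y$ in $\mathcal Q$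 by Lemma~\ref{lem:units}.

For $w,w'\in c$ and $|j|,|j'|\le a$, the space $\mathcal Q^{-2a}(B_w(j),B_{w'}(j'))=\mathcal Q^{j'-j-2a}(B_w,B_{w'})$ vanishes unless $j=-a$, $j'=a$, $w=w'$. So $\mathcal Q^{-2a}(B_yB_d,B_yB_d)$ is one-dimensional. It contains $\iota r_y$ and $(1_y\otimes m_d)(\iota\otimes1_d)$, and
\[
\iota r_y(1_y\otimes\eta_d)=\iota,\qquad(1_y\otimes m_d)(\iota\otimes1_d)(1_y\otimes\eta_d)=\bigl(1_y\otimes m_d(1_d\otimes\eta_d)\bigr)\iota=\iota .
\]
As $\iota\ne0$, we get $\iota r_y=(1_y\otimes m_d)(\iota\otimes1_d)$.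

By (S4) with $i=a$ and $w=y$, the scalar $\pi\hat\rho^{\,a}\iota\in\mathrm{Hom}^0(B_y,B_y)=\mathcal Q^0(B_y,B_y)=\mathbb R$ is nonzero: it is the $1\times1$ matrix in (S4). Let $\sigma$ be the multiple of $\hat\rho^{\,a}\iota$ with $r_y\sigma=1_y$. Now $\hat\rho=\rho_y\otimes1_d$, where $\rho_y$ is the bimodule endomorphism of $B_y$ given by right multiplication by $\rho$, so the interchange law gives $\hat\rho^{\,a}(1_y\otimes m_d)=(1_y\otimes m_d)(\hat\rho^{\,a}\otimes1_d)$. Therefore
\[
\hat\rho^{\,a}\iota\,r_y=\hat\rho^{\,a}(1_y\otimes m_d)(\iota\otimes1_d)=(1_y\otimes m_d)(\hat\rho^{\,a}\iota\otimes1_d).\qedhere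
\]
\end{proof}

\begin{example}\label{ex:Bs}
Let $y=d=s\in S$, so $a=1$. Here everything exists before passing to the quotient. Write $\alpha=\alpha_s$, let $\partial_s(f)=(f-sf)/\alpha$, an $R^s$-linear map $R\to R^s$ with $\partial_s(\lambda)=\langle\lambda,\alpha_s^\vee\rangle$ for $\lambda\in\mathfrak h^*$, and identify $B_sB_s=R\otimes_{R^s}R\otimes_{R^s}R(2)$. Take
\[
\eta_s(1)=\tfrac12(\alpha\otimes1+1\otimes\alpha),\qquad m_s(f_1\otimes f_2\otimes f_3)=f_1\partial_s(f_2)\otimes f_3,\qquad\iota(f_1\otimes f_3)=f_1\otimes1\otimes f_3 .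
\]
The element $\eta_s(1)$ commutes with $R=R^s\oplus\alpha R^s$ because $\alpha^2\in R^s$. On the generator $1\otimes1$ of $B_s$, the map $m_s(1_s\otimes\eta_s)$ gives $\frac12m_s(1\otimes\alpha\otimes1+1\otimes1\otimes\alpha)=1\otimes1$. The map $\hat\rho$ multiplies the middle factor by $\rho$, so $m_s\hat\rho\iota=\langle\rho,\alpha_s^\vee\rangle1_s$ and $\sigma(f_1\otimes f_3)=\langle\rho,\alpha_s^\vee\rangle^{-1}f_1\otimes\rho\otimes f_3$. Linearity of $\sigma$ is the identity $f_1\partial_s(f_2)\otimes\rho\otimes f_3=f_1\otimes\rho\,\partial_s(f_2)\otimes f_3$. If $\rho$ were fixed by $s$, the scalar $m_s\hat\rho\iota$ would vanish and the construction would fail.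
\end{example}

\section{Derivations and a central element}\label{sec:der}

\subsection{Inner and outer derivations}

Let $w\in c_d$, so that $B_w$ is a bimodule over the algebra $B_d$. For an ordinary algebra $A$ and an $A$-bimodule $X$, a derivation $A\to X$ kills the unit, and each $\xi\in X$ defines the inner derivation $b\mapsto\xi b-b\xi$. With $G(w)$ in the role of the elements of $X$, this suggests the definitions
\[
\mathrm{Der}(w)=\{D\in M(d,w):\ D\eta_d=0\},\qquad D_\xi=r_w(\xi\otimes1_d)-\ell_w(1_d\otimes\xi)\in M(d,w)\quad(\xi\in G(w)).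
\]
The analogy guides the constructions below but is not used in the proofs.

\begin{lemma}\label{lem:Der}
For $w\in c_d$ and $\xi\in G(w)$ one has $D_\xi\in\mathrm{Der}(w)$, and $\dim\mathrm{Der}(w)=n_w$.
\end{lemma}

\begin{proof}
We have $r_w(\xi\otimes1_d)\eta_d=r_w(1_w\otimes\eta_d)\xi=\xi$ and $\ell_w(1_d\otimes\xi)\eta_d=\ell_w(\eta_d\otimes1_w)\xi=\xi$. So $D_\xi\eta_d=0$, and the map $M(d,w)\to G(w)$, $D\mapsto D\eta_d$, is onto. Its kernel has dimension $\tilde\mu(d,w)-g(w)=n_w$ by Lemma~\ref{lem:Q} and Corollary~\ref{cor:reduction}.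
\end{proof}

Let $o(w)$ be the dimension of the cokernel of $G(w)\to\mathrm{Der}(w)$, $\xi\mapsto D_\xi$. Then $0\le o(w)\le n_w$, and $o(w)=0$ implies $n_w\le g(w)$. The flip maps $G(w)$ onto $G(w^{-1})$ and $\mathrm{Der}(w)$ onto $\mathrm{Der}(w^{-1})$, and $D_\xi'=\ell_{w^{-1}}(1_d\otimes\xi')-r_{w^{-1}}(\xi'\otimes1_d)=-D_{\xi'}$ by Lemma~\ref{lem:units}. Hence
\begin{equation}\label{eq:osym}
o(w)=o(w^{-1}).
\end{equation}
In Example~\ref{ex:A2tilde}, $G(w)$ and $M(s_0,w)$ are lines and $\mathrm{Der}(w)=0$.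

We shall show that
\[
Z=\sum_d\sum_{w\in c_d}o(w)\,t_w
\]
is central in $J_c$; the sum is finite because $o(w)\le n_w$. The coefficients of $t_z$ in $Zt_y$ and $t_yZ$ involve the numbers $o(w)$ for $d_1$ and for $d_2$ respectively, where $y,z\in c_{d_1,d_2}$. To compare them we need a number attached to $(y,z)$ that treats the left action of $B_{d_1}$ and the right action of $B_{d_2}$ symmetrically.

\subsection{Two coboundary maps}

Fix $y,z\in c_{d_1,d_2}$ and put $M=M(y,z)$. Let
\begin{align*}
E^r&=\mathcal Q^{1-a}(B_yB_{d_2},B_z),&E^r_0&=\{\theta\in E^r:\theta(1_y\otimes\eta_{d_2})=0\},&\partial^rf&=fr_y-r_z(f\otimes1_{d_2}),\\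
E^l&=\mathcal Q^{1-a}(B_{d_1}B_y,B_z),&E^l_0&=\{\theta\in E^l:\theta(\eta_{d_1}\otimes1_y)=0\},&\partial^lf&=f\ell_y-\ell_z(1_{d_1}\otimes f),
\end{align*}
for $f\in M$. Thus $\partial^rf$ and $\partial^lf$ measure the failure of $f$ to be right and left linear. They lie in $E^r_0$ and $E^l_0$, because
\[
(\partial^rf)(1_y\otimes\eta_{d_2})=f-r_z(1_z\otimes\eta_{d_2})f=0,\qquad(\partial^lf)(\eta_{d_1}\otimes1_y)=f-\ell_z(\eta_{d_1}\otimes1_z)f=0 .
\]
Define $o(y,z)$ as the dimension of the cokernel of $(\partial^r,\partial^l):M\to E^r_0\oplus E^l_0$. By Lemma~\ref{lem:units} the flip maps $M,E_0^r,E_0^l$ for $(y,z)$ onto $M,E_0^l,E_0^r$ for $(y^{-1},z^{-1})$, and $(\partial^rf)'=\partial^l(f')$, $(\partial^lf)'=\partial^r(f')$. So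
\begin{equation}\label{eq:osym2}
o(y,z)=o(y^{-1},z^{-1}).
\end{equation}

\begin{lemma}\label{lem:dimE}
$\dim E_0^r=\beta(y,d_2;z)$ and $\dim E_0^l=\beta(d_1,y;z)$.
\end{lemma}

\begin{proof}
A summand $B_w(j)$ of $B_yB_{d_2}$ with $w\in c$ contributes $\mathcal Q^{1-a-j}(B_w,B_z)$ to $E^r$. For $j=-a$ the only summand is $B_y(-a)$, which contributes $M$; for $j=1-a$ each of the $\beta(y,d_2;z)$ summands $B_z(1-a)$ contributes $\mathbb R$, and the other summands contribute $0$. So $\dim E^r=\dim M+\beta(y,d_2;z)$. The map $E^r\to M$, $\theta\mapsto\theta(1_y\otimes\eta_{d_2})$, sends $fr_y$ to $f$, so it is onto with kernel $E^r_0$. The second formula follows by the flip, since $\beta(y^{-1},d_1;z^{-1})=\beta(d_1,y;z)$.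
\end{proof}

To compute $o(y,z)$ we eliminate the right-hand component. For a module that is a summand of a free module every cocycle is a coboundary; the point of the next proof is that for degree reasons every element of $E^r_0$ is a cocycle.

\begin{lemma}\label{lem:onto}
The map $\partial^r:M\to E_0^r$ is onto.
\end{lemma}

\begin{proof}
Write $d=d_2$, $\eta=\eta_d$, and let $\theta\in E^r_0$. We claim that
\[
\Psi=\theta(r_y\otimes1_d)-\theta(1_y\otimes m_d)+r_z(\theta\otimes1_d)\in\mathcal Q^{1-2a}(B_yB_dB_d,B_z)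
\]
vanishes. Inserting $\eta$ in the last and in the middle position gives
\begin{align*}
\Psi(1_y\otimes1_d\otimes\eta)&=\theta(1_y\otimes\eta)r_y-\theta+r_z(1_z\otimes\eta)\theta=0-\theta+\theta=0,\\
\Psi(1_y\otimes\eta\otimes1_d)&=\theta-\theta+r_z\bigl(\theta(1_y\otimes\eta)\otimes1_d\bigr)=0 .
\end{align*}
In $\mathcal Q$ write $B_yB_d=B_y(-a)\oplus X$, where $X$ is a sum of objects $B_w(j)$ with $w\in c$ and $j\ge1-a$; here $w\sim_Ld$ by (L3). Let $i\in\mathcal Q^{-j}(B_w,B_yB_d)$ be the inclusion of such a summand of $X$. Then $\Psi(i\otimes1_d)\in\mathcal Q^{1-2a-j}(B_wB_d,B_z)$, and this space is $0$ for $j>1-a$ by Lemma~\ref{lem:Q}(c). For $j=1-a$ it is $\mathcal Q^{-a}(B_wB_d,B_z)$, which is $0$ for $w\neq z$ because $t_wt_d=t_w$, and is $\mathbb Rr_z$ for $w=z$. In the last case, if $\Psi(i\otimes1_d)=\lambda r_z$ then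
\[
\lambda1_z=\Psi(i\otimes1_d)(1_z\otimes\eta)=\Psi(1_y\otimes1_d\otimes\eta)\,i=0 .
\]
So $\Psi$ vanishes on $XB_d$ and factors through $\pi\otimes1_d$, where $\pi$ is the projection onto $B_y(-a)$, a multiple of $r_y$. Thus $\Psi=\theta_1(r_y\otimes1_d)$ for some $\theta_1$, and $\theta_1=\Psi(1_y\otimes\eta\otimes1_d)=0$. This proves the claim.

Let $\sigma$ be as in Lemma~\ref{lem:section} and $f=\theta\sigma\in M$. Then
\[
\partial^rf=\theta\sigma r_y-r_z(\theta\sigma\otimes1_d)=\bigl[\theta(1_y\otimes m_d)-r_z(\theta\otimes1_d)\bigr](\sigma\otimes1_d)=\theta(r_y\sigma\otimes1_d)=\theta .\qedhere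
\]
\end{proof}

It follows that $o(y,z)$ is the dimension of the cokernel of $\partial^l:\ker\partial^r\to E^l_0$. We now decompose both spaces into pieces indexed by $w\in c_{d_1}$. For $w\in c$ let
\[
V_w=\mathcal Q^{-a}(B_wB_y,B_z),\qquad\dim V_w=\gamma(w,y;z).
\]
If $V_w\ne0$ then $w\sim_Rz\sim_Rd_1$ and $w\sim_Ly^{-1}\sim_Ld_1$ by (L2), so $w\in c_{d_1}$. The bijection $p\mapsto p^\sharp$ maps $V_w$ onto $\mathcal Q^{-a}(B_w,B_zB_{y^{-1}})$. Fix a decomposition of $B_zB_{y^{-1}}$. By Lemma~\ref{lem:Q}(d), $V_w$ has a basis $p_{w,i}$ such that the $p_{w,i}^\sharp$ are the inclusions of the summands $B_w(a)$; in particular $\dim V_w=\gamma(z,y^{-1};w)$, and only finitely many $V_w$ are nonzero. For any object $X$ and morphisms $f_{w,i}:X\to B_w$ in $\mathcal Q$ of a common degree,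
\begin{equation}\label{eq:indep}
\sum_{w,i}p_{w,i}(f_{w,i}\otimes1_y)=0\quad\text{implies}\quad f_{w,i}=0\ \text{ for all }w,i,
\end{equation}
as one sees by applying $\sharp$, which gives $\sum p_{w,i}^\sharp f_{w,i}=0$, and projecting onto each summand.

\begin{lemma}\label{lem:kernel}
The following linear maps are isomorphisms:
\begin{align*}
\Phi:\bigoplus_{w\in c_{d_1}}G(w)\otimes V_w&\to\ker\partial^r,&\xi\otimes p&\mapsto p(\xi\otimes1_y),\\
\Xi:\bigoplus_{w\in c_{d_1}}\mathrm{Der}(w)\otimes V_w&\to E^l_0,&D\otimes p&\mapsto p(D\otimes1_y).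
\end{align*}
Moreover $\partial^l\,\Phi(\xi\otimes p)=\Xi(D_\xi\otimes p)$.
\end{lemma}

\begin{proof}
Both maps are injective by \eqref{eq:indep}, with $X=R$ and $X=B_{d_1}$.

Let $f=p(\xi\otimes1_y)\in M$. By the interchange law and Lemma~\ref{lem:assoc}(a),
\[
fr_y=p(1_w\otimes r_y)(\xi\otimes1_y\otimes1_{d_2})=r_z(p\otimes1_{d_2})(\xi\otimes1_y\otimes1_{d_2})=r_z(f\otimes1_{d_2}),
\]
so $f\in\ker\partial^r$. The source of $\Phi$ has dimension $\sum_wg(w)\gamma(z,y^{-1};w)=g(t_zt_{y^{-1}})$, which is $\tilde\mu(y,z)-\tau_0(t_zNt_{y^{-1}})$ by Proposition~\ref{prop:mu}. By Lemmas~\ref{lem:onto} and~\ref{lem:dimE}, $\dim\ker\partial^r=\tilde\mu(y,z)-\beta(y,d_2;z)$. The two numbers agree, since Lemma~\ref{lem:N} and $z^{-1}\sim_Rd_2$ give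
\[
\beta(y,d_2;z)=\tau_0(t_yNt_{d_2}t_{z^{-1}})=\tau_0(t_yNt_{z^{-1}})=\tau_0\bigl((t_yNt_{z^{-1}})^\flat\bigr)=\tau_0(t_zNt_{y^{-1}}).
\]

Write $d=d_1$. The map $\Xi$ lands in $E^l_0$ because $p(D\otimes1_y)(\eta_d\otimes1_y)=p(D\eta_d\otimes1_y)=0$. Its source has dimension $\sum_{w\in c_d}n_w\gamma(w,y;z)$ by Lemma~\ref{lem:Der}. In $t_dNt_y=\sum_wn_w\,t_dt_wt_y$ a nonzero term needs $w\sim_Rd$ by (L5) and $w\sim_Ly^{-1}\sim_Ld$ by (L2). So this dimension is the coefficient of $t_z$ in $t_dNt_y$, that is, $\beta(d,y;z)=\dim E^l_0$.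

Finally, for $f=p(\xi\otimes1_y)$ with $w\in c_d$, parts (b) and (c) of Lemma~\ref{lem:assoc} give
\begin{align*}
f\ell_y&=p(1_w\otimes\ell_y)(\xi\otimes1_d\otimes1_y)=p\bigl(r_w(\xi\otimes1_d)\otimes1_y\bigr),\\
\ell_z(1_d\otimes f)&=\ell_z(1_d\otimes p)(1_d\otimes\xi\otimes1_y)=p\bigl(\ell_w(1_d\otimes\xi)\otimes1_y\bigr),
\end{align*}
and the difference is $p(D_\xi\otimes1_y)$.
\end{proof}

\begin{proposition}\label{prop:central}
For $y,z\in c_{d_1,d_2}$,
\[
o(y,z)=\sum_{w\in c_{d_1}}o(w)\,\gamma(w,y;z)=\sum_{w\in c_{d_2}}o(w)\,\gamma(y,w;z).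
\]
The element $Z$ is central in $J_c$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:kernel}, $\partial^l:\ker\partial^r\to E_0^l$ is the direct sum over $w\in c_{d_1}$ of the maps $(\xi\mapsto D_\xi)\otimes1_{V_w}$, which gives the first formula. Apply it to $y^{-1},z^{-1}\in c_{d_2,d_1}$. With \eqref{eq:osym2} we get
\[
o(y,z)=\sum_{w\in c_{d_2}}o(w)\,\gamma(w,y^{-1};z^{-1})=\sum_{w\in c_{d_2}}o(w)\,\gamma(y,w^{-1};z),
\]
and replacing $w$ by $w^{-1}$ and using \eqref{eq:osym} gives the second formula.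

Let $y\in c_{d_1,d_2}$. If $w\in c_d$ and $\gamma(w,y;z)\ne0$, then (L2) gives $d\sim_Lw\sim_Ly^{-1}\sim_Ld_1$, so $d=d_1$, and $z\sim_Rw$, $z\sim_Ly$, so $z\in c_{d_1,d_2}$. If $w\in c_d$ and $\gamma(y,w;z)\ne0$, then $d\sim_Lw^{-1}\sim_Ly$, so $d=d_2$, and $z\sim_Ry$, $z\sim_Lw$, so again $z\in c_{d_1,d_2}$. Hence $Zt_y=\sum_{z\in c_{d_1,d_2}}o(y,z)t_z=t_yZ$.
\end{proof}

We can now carry out the transport argument sketched at the end of Section~\ref{sec:num}.

\begin{proposition}\label{prop:transport}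
If $c$ contains a good element $d_0$, then $Z=0$, the inequality \eqref{eq:goal} holds, and $k(t_x)\ge0$ for all $x\in c$.
\end{proposition}

\begin{proof}
Since $o(w)\le n_w=0$ on $c_{d_0}$, we have $Zt_{d_0}=\sum_{w\in c_{d_0}}o(w)t_w=0$. Given $d$, choose $y\in c_{d_0,d}$ by Lemma~\ref{lem:nonempty}. Then $t_yZ=Zt_y=Zt_{d_0}t_y=0$, so $t_{y^{-1}}t_yZ=0$. The element $t_{y^{-1}}t_y$ has nonnegative coefficients, and the coefficient of $t_d$ is $\tau_0(t_{y^{-1}}t_yt_d)=\tau_0(t_{y^{-1}}t_y)=1$. As $Z$ and the structure constants are nonnegative, $t_dZ=\sum_{w\in c_d}o(w)t_w=0$. So $G(w)\to\mathrm{Der}(w)$ is onto for $w\in c_d$, and $n_w\le g(w)$ by Lemmas~\ref{lem:Q}(b) and~\ref{lem:Der}. On the remaining $x\in c$, $k(t_x)=0$ by Lemma~\ref{lem:trace}.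
\end{proof}

\section{Every two-sided cell contains a good element}\label{sec:good}

The plan is to descend to a finite parabolic subgroup by (L8), and to prove goodness there by parity: $\beta(d,d;x)\ne0$ with $a(x)=a(d)$ forces $l(x)\equiv a(d)-1\pmod2$ by \eqref{eq:parity}. The parity argument leaves three cells in types $E_7$ and $E_8$, where we descend once more.

\subsection{Parabolic subgroups and products}

\begin{lemma}\label{lem:parabolic}
\begin{itemize}
\item[(a)] If $I\subset S$ and $d\in\mathcal D_0(W_I)$ is good in $W_I$, then $d\in\mathcal D_0(W)$ and $d$ is good in $W$.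
\item[(b)] If $d_i$ is good in $W_i$ for each $i$, then $(d_i)$ is good in $\prod_iW_i$.
\item[(c)] If $W_I$ is finite with longest element $w_I$, then $w_I\in\mathcal D_0$, $a(w_I)=l(w_I)$, and $w_I$ is good.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The elements $C_x$ with $x\in W_I$ are the Kazhdan--Lusztig basis of the Hecke algebra of $W_I$, so $P_{e,d}$ and the $h_{d,d,x}$ are the same in $W_I$ and in $W$. With (L7) this gives $d\in\mathcal D_0(W)$. Suppose $\beta(d,d;x)\neq0$ with $x$ in the two-sided cell of $d$ in $W$. Then $x\in W_I$, $x\le_{LR}d$ in $W_I$, and $x,d$ have the same $a$-value in $W_I$ by (L7). By (L3), $x$ lies in the two-sided cell of $d$ in $W_I$, contradicting goodness in $W_I$.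

(b) Since $l,\delta,a$ are additive, $d=(d_i)\in\mathcal D_0$. For $x=(x_i)$ in its cell, $h_{d,d,x}=\prod_ih_{d_i,d_i,x_i}$ with $\deg h_{d_i,d_i,x_i}\le a(x_i)$, so $\beta(d,d;x)=\sum_i\beta(d_i,d_i;x_i)\prod_{j\ne i}\gamma(d_j,d_j;x_j)=0$.

(c) Work in $W_I$ and put $\lambda=l(w_I)$. We have $C_{w_I}=v^{-\lambda}\sum_{w\in W_I}T_w$ and $T_sC_{w_I}=qC_{w_I}$ for $s\in I$, so $C_{w_I}^2=\bigl(\sum_{w\in W_I}v^{2l(w)-\lambda}\bigr)C_{w_I}$. Thus $\lambda\le a(w_I)\le\Delta(w_I)=\lambda$, so $w_I\in\mathcal D_0(W_I)$, and $v^{\lambda-1}$ does not occur in $h_{w_I,w_I,w_I}$. Apply (a) and (L7).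
\end{proof}

\subsection{Modules for a finite Weyl group}\label{sub:finite}

Let $W$ be a finite Weyl group. For a two-sided cell $c$, the $t_x$ form an orthonormal basis of $J_c\otimes\mathbb R$ for the form $(j_1,j_2)=\tau_0(j_1j_2^\flat)$, and $(jj_1,j_2)=(j_1,j^\flat j_2)$. So the orthogonal complement of a left ideal is a left ideal, and $J_c\otimes\mathbb R$ and $J_c\otimes\mathbb C$ are semisimple. The homomorphism
\[
\varphi=\bigoplus_c\varphi_c:\ \mathbb C(v)\otimes_{\mathcal A}H\to\bigoplus_c\mathbb C(v)\otimes J_c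
\]
is an isomorphism (Lusztig). Indeed, $\varphi_c(C_x)\ne0$ forces $z\le_{LR}x$ for $z\in c$, so the matrix of $\varphi$ in the bases $C_x$, $t_z$ is block triangular for an ordering of the cells compatible with $\le_{LR}$. The diagonal block of $c$ is the matrix of right multiplication by $u=v^a(1+v^{-1}N+\cdots)$, by Lemma~\ref{lem:N}, and $u$ is invertible over $\mathbb C((v^{-1}))$. Consequently the simple modules of $\mathbb C(v)\otimes_{\mathcal A}H$ are the modules $E_v=\mathbb C(v)\otimes E$, with $H$ acting through $\varphi_c$, where $c$ is a two-sided cell and $E$ is a simple $J_c\otimes\mathbb C$-module. We say that $E$ \emph{belongs to} $c$. For irreducible $W$ we call $E$ \emph{exceptional} if $W$ has type $E_7$ and $\dim E=512$, or type $E_8$ and $\dim E=4096$. We use three known facts.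

\begin{itemize}
\item[(R1)] (Benson and Curtis, with complements of Springer and Lusztig; see the book of Geck and Pfeiffer.) If $W$ is irreducible and $E$ is not exceptional, then $\mathrm{tr}(T_w,E_v)\in\mathbb Q(q)$ for all $w$.
\item[(R2)] Setting $v=1$ matches the modules $E$ with the irreducible characters of $W$. The characters belonging to a two-sided cell $c$ form, up to tensoring with the sign character, a family in the sense of \cite[Ch.~4]{LuChar}; this is a bijection between two-sided cells and families, and $a(c)$ is the $a$-value of the family.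
\item[(R3)] (Lusztig; see also the book of Geck and Pfeiffer.) $\tau=\sum_E\kappa_E^{-1}\,\mathrm{tr}(\,\cdot\,,E_v)$ with $\kappa_E\in\mathbb Q[q,q^{-1}]$, and $\kappa_E=f_Ev^{2a(c)}(1+O(v^{-2}))$ with a constant $f_E\ne0$ if $E$ belongs to $c$.
\end{itemize}

\begin{lemma}\label{lem:parity}
Let $W$ be an irreducible finite Weyl group and $c$ a two-sided cell to which no exceptional module belongs. Then every $d\in\mathcal D_0\cap c$ is good.
\end{lemma}

\begin{proof}
Let $a=a(c)$. It suffices to show $l(x)\equiv a\pmod2$ for all $x\in c_d$. By \eqref{eq:parity}, $\gamma(x,y;z)\neq0$ implies $l(x)+l(y)+l(z)\equiv a$, so $\psi(t_x)=(-1)^{l(x)+a}t_x$ is a ring automorphism of $J_c$. We show that $\psi$ preserves the character of every simple module, and that some simple module has positive character on all $t_x$ with $x\in c_d$.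

\emph{Step 1: $\mathrm{tr}(\psi(j),E)=\mathrm{tr}(j,E)$ for $E$ belonging to $c$.} For $d'\in\mathcal D_0\cap c$ we have $l(d')=a+2\delta(d')\equiv a$. By \eqref{eq:parity},
\[
(\epsilon\otimes\psi)\varphi_c(C_x)=\sum_{d',z}(-1)^{l(x)+l(d')+l(z)}(-1)^{l(z)+a}h_{x,d',z}t_z=(-1)^{l(x)}\varphi_c(C_x)=\varphi_c(\hat\epsilon(C_x)).
\]
Both sides are $\epsilon$-semilinear, so $(\epsilon\otimes\psi)\varphi_c=\varphi_c\hat\epsilon$, and $\epsilon\otimes\psi$ fixes $\varphi_c(T_w)$. Write $\varphi_c(T_w)=\sum_xb_x(v)t_x=\sum_xb_x(-v)\psi(t_x)$. Taking traces on $E$ in the second expression and applying $\epsilon$, extended $\mathbb C$-linearly, gives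
\[
\epsilon\bigl(\mathrm{tr}(T_w,E_v)\bigr)=\sum_xb_x(v)\,\mathrm{tr}(\psi(t_x),E).
\]
By (R1) the left side equals $\mathrm{tr}(T_w,E_v)=\sum_xb_x(v)\,\mathrm{tr}(t_x,E)$. So the $\mathbb C(v)$-linear forms on $\mathbb C(v)\otimes J_c$ extending $\mathrm{tr}(\psi(\cdot),E)$ and $\mathrm{tr}(\cdot,E)$ agree on the elements $\varphi_c(T_w)$. These span $\mathbb C(v)\otimes J_c$, because $\varphi$ is onto.

\emph{Step 2: a positive character.} The algebra $A=t_d(J_c\otimes\mathbb R)t_d$ has basis $t_x$ $(x\in c_d)$, unit $t_d$ and nonnegative structure constants. For $x,z\in c_d$ we have $t_xt_{z^{-1}}\ne0$: both $t_{x^{-1}}t_x$ and $t_{z^{-1}}t_z$ contain $t_d$, so $t_{x^{-1}}t_xt_{z^{-1}}t_z$ contains $t_d$. The coefficient of $t_z$ in $t_yt_x$ is $\tau_0(t_yt_xt_{z^{-1}})$, which is the coefficient of $t_{y^{-1}}$ in $t_xt_{z^{-1}}$. Hence left multiplication by $\sum_{y\in c_d}t_y$ has a matrix with strictly positive entries. By the Perron--Frobenius theorem it has an eigenvector $\zeta\in A$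 with strictly positive coefficients whose eigenspace is a line. Right multiplications commute with left multiplications, so they preserve this line: $\zeta j=\chi(j)\zeta$ for an algebra homomorphism $\chi:A\to\mathbb R$. For $x\in c_d$ the element $\zeta t_x$ has nonnegative coefficients and contains $t_dt_x=t_x$, so $\chi(t_x)>0$.

For a semisimple algebra $B$ and an idempotent $\varepsilon\in B$, every simple $\varepsilon B\varepsilon$-module has the form $\varepsilon E$ with $E$ a simple $B$-module. So there is $E$ belonging to $c$ such that $t_dE$ is one-dimensional with $A$ acting by $\chi$. For $x\in c_d$ the operator $t_x=t_dt_xt_d$ maps $E$ into $t_dE$, so $\mathrm{tr}(t_x,E)=\chi(t_x)>0$. Step~1 gives $(-1)^{l(x)+a}=1$.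
\end{proof}

\subsection{The exceptional cells and the general case}

\begin{lemma}\label{lem:finite}
Every two-sided cell of an irreducible finite Weyl group contains a good element.
\end{lemma}

\begin{proof}
Every two-sided cell contains an element of $\mathcal D_0$ by (L4), so by Lemma~\ref{lem:parity} only the cells with exceptional modules remain. The set of characters of degree $512$ of $E_7$, and that of degree $4096$ of $E_8$, is stable under tensoring with the sign character, so by (R2) these cells correspond to the families containing such characters, whatever the convention. The tables of \cite[Ch.~4]{LuChar} give the following $a$-values of families, where exponents denote multiplicities and $\phi_{n,b}$ denotes a character of degree $n$.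
\begin{itemize}
\item $E_7$ ($35$ families): $0$, $1$, $2$, $3^2$, $4$, $5$, $6^3$, $7^2$, $8$, $9$, $10^2$, $11$, $12$, $13^2$, $14$, $15^2$, $16$, $20$, $21^3$, $22$, $25$, $30$, $36$, $37$, $46$, $63$. The family $\{\phi_{512,11},\phi_{512,12}\}$ is the one with $a=11$.
\item $E_8$ ($46$ families): $0$, $1$, $2$, $3$, $4$, $5$, $6^2$, $7$, $8$, $9$, $10^2$, $11$, $12^2$, $13^2$, $14^2$, $15^2$, $16$, $20$, $21^2$, $22^2$, $23$, $24$, $25$, $26$, $28$, $30$, $31$, $32$, $36$, $37$, $42$, $46$, $47$, $52$, $63$, $74$, $91$, $120$. The families $\{\phi_{4096,11},\phi_{4096,12}\}$ and $\{\phi_{4096,26},\phi_{4096,27}\}$ are those with $a=11$ and $a=26$.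
\end{itemize}
Each of the three remaining cells is thus the only two-sided cell with its $a$-value, and it suffices to find a good element with that $a$-value.

For $a=11$ in $E_7$ or $E_8$, take a standard parabolic subgroup $W_I$ of type $A_4\times A_1$. Then $a(w_I)=l(w_I)=10+1=11$ and $w_I$ is good, by Lemma~\ref{lem:parabolic}(c).

For $a=26$ in $E_8$, take the standard parabolic subgroup of type $E_6\times A_1$. The group $E_6$ has a two-sided cell with $a=25$, corresponding to the family of $6_p'=\phi_{6,25}$. Let $d_1$ be a distinguished involution in it and let $s$ be the generator of $A_1$. Then $d_1$ is good in $E_6$ by Lemma~\ref{lem:parity}, and $s$ is good in $A_1$ by Lemma~\ref{lem:parabolic}(c). So $d=(d_1,s)$ is good in $E_6\times A_1$ and then in $E_8$ by Lemma~\ref{lem:parabolic}(b),(a), and $a(d)=25+1=26$ by (L7).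
\end{proof}

\begin{proposition}\label{prop:good}
Let $W$ be as in Section~\ref{sec:intro}. Every two-sided cell $c$ of $W$ contains a good element.
\end{proposition}

\begin{proof}
The cell $c$ is a product of two-sided cells of the irreducible factors. Applying (L8) to the affine factors and taking the whole factor for the finite ones, we find $w\in c\cap W_I$ with $W_I$ finite. Write $W_I=\prod_iW_{I_i}$ with irreducible finite Weyl groups $W_{I_i}$, and $w=(w_i)$. By Lemma~\ref{lem:finite} the two-sided cell of $w_i$ in $W_{I_i}$ contains a good element $d_i$. By Lemma~\ref{lem:parabolic}(b),(a), $d=(d_i)$ lies in $\mathcal D_0(W)$ and is good in $W$. Since $d\sim_{LR}w$ in $W_I$, and hence in $W$, we have $d\in c$.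
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $c$ be the two-sided cell of $z$. By Propositions~\ref{prop:good} and~\ref{prop:transport}, $k(t_x)\ge0$ for all $x\in c$. Apply Corollary~\ref{cor:reduction}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $N$ and $k$ as in Section~\ref{sec:num}. Their properties and the two formulas for $\tilde\mu$ are contained in Lemmas~\ref{lem:N} and~\ref{lem:trace}, Corollary~\ref{cor:reduction} and the inequality $k(t_x)\ge0$ just proved.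

Let $z\in\mathcal D_1$, $d\in\mathcal D_0$, $z\sim_Ld$. The condition $z\sim_Rd$ is equivalent to $z^{-1}\sim_Ld$, hence to $z^{-1}\sim_Lz$. If it fails, $\tilde\mu(z,d)=g(z)=\pi_z$. If it holds, $\tilde\mu(z,d)=g(z)+n_z$ with $0\le n_z\le g(z)=\pi_z$.

Now let $W$ be a finite Weyl group, $x\in c$, $a=a(c)$. We expand $p_{e,x}=\tau(C_x)=\sum_E\kappa_E^{-1}\mathrm{tr}(C_x,E_v)$ from (R3) in $\mathbb C((v^{-1}))$. Suppose $E$ belongs to $c'\neq c$ and $C_x$ acts nontrivially on $E_v$. Then $\varphi_{c'}(C_x)\neq0$, so the elements of $c'$ are $\prec c$ and $a(c')\ge a+1$. Since $x\notin c'$, the coefficients of $\varphi_{c'}(C_x)$ have degree at most $a(c')-1$, so the term of $E$ has degree at most $a(c')-1-2a(c')\le-a-2$. If $E$ belongs to $c$, then $\varphi_c(C_x)=t_xu$ by Lemma~\ref{lem:N}. As the expansion of $\kappa_E^{-1}$ has no term $v^{-2a-1}$, the term of $E$ is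
\[
f_E^{-1}\Bigl(\mathrm{tr}(t_x,E)\,v^{-a}+\mathrm{tr}(t_xN,E)\,v^{-a-1}+O(v^{-a-2})\Bigr).
\]
By (L1) the coefficient of $v^{-a}$ in $p_{e,x}$ is $\tau_0(t_x)$, so $\tau_0(j)=\sum_Ef_E^{-1}\mathrm{tr}(j,E)$ for all $j\in J_c$, the sum being over the $E$ belonging to $c$. The coefficient of $v^{-a-1}$ gives
\[
g(x)=\sum_Ef_E^{-1}\mathrm{tr}(t_xN,E)=\tau_0(t_xN)=\nu(t_x).
\]
So $k=0$ and $n_z=g(z)$ for all $z\in c$, and $\tilde\mu(z,d)=2g(z)$ if $z\sim_Ld\sim_Rz$.
\end{proof}

\begin{thebibliography}{9}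

\bibitem{EW1}
Elias and Williamson, \emph{The Hodge theory of Soergel bimodules}, Ann. Math., 2014.

\bibitem{EW2}
Elias and Williamson, \emph{Relative hard Lefschetz for Soergel bimodules}, JEMS, 2021.

\bibitem{LuCells}
Lusztig, \emph{Cells in affine Weyl groups I, II}.

\bibitem{LuIV}
Lusztig, \emph{Cells in affine Weyl groups IV}, J. Fac. Sci. Univ. Tokyo 36 (1989).

\bibitem{LuChar}
Lusztig, \emph{Characters of reductive groups over a finite field}.

\bibitem{LuBook}
Lusztig, \emph{Hecke algebras with unequal parameters}, CRM, 2003.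

\bibitem{Wang}
Liping Wang, \emph{Leading coefficients of the Kazhdan--Lusztig polynomials for an Affine Weyl group of type $\widetilde{B_2}$}, arXiv:0805.3463 (2008).

\end{thebibliography}
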